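\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Finite-time blow-up for the clamped fourth-order\\ Hamilton--Jacobi equation}


\begin{abstract}
We consider $u_t+\Delta^2u=|\nabla u|^2$ in a smooth bounded domain $\Omega\subset\mathbb R^N$ with the clamped boundary conditions $u=\nabla u=0$ on $\partial\Omega$. We prove that in every dimension $N\ge1$ there are data $u_0\in C_c^\infty(\Omega)$ for which the classical solution exists only for a finite time; for instance $u_0=\lambda\psi$ with $0\le\psi\in C_c^\infty(\Omega)$, $\psi\not\equiv0$, and $\lambda$ large. The proof tests the equation with a function $\varphi_\varepsilon$ that equals $d^2+d^3/\varepsilon$ near the boundary, where $d$ is the distance to $\partial\Omega$, and lets $\varepsilon$ decrease linearly to $0$ in time. The same method works for the nonlinearity $|\nabla u|^p$ with any $p>1$, with an additional term $\beta\Delta u$, and for very weak solutions. For $p=1$ there is a global strong solution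 for every $u_0\in H^2_0(\Omega)$.
\end{abstract}

\section{The question and the results}

Let $N\ge1$ and let $\Omega\subset\mathbb R^N$ be a smooth bounded domain (in particular connected). We study
\begin{equation}\label{eq:main}
u_t+\Delta^2u=|\nabla u|^2\ \text{ in }\Omega\times(0,\infty),\qquad u|_{\partial\Omega}=\nabla u|_{\partial\Omega}=0,\qquad u(x,0)=u_0(x),
\end{equation}
for smooth real data compatible with the boundary conditions, for instance $u_0\in C_c^\infty(\Omega)$. Let $[0,T^*)$ be the maximal interval of existence of the classical (smooth) solution $u$. The question is whether $T^*=\infty$ for all such $u_0$, or $T^*<\infty$ for some of them. It is recorded as unresolved in the paper of Cao and Titi \cite{CT}.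

The power $2$ looks critical from two sides. For the second-order problem $u_t-\Delta u=|\nabla u|^p$, $u|_{\partial\Omega}=0$, there is a maximum principle, so solutions can become singular only through their derivatives. For $p=2$ the substitution $v=e^u$ turns that equation into the heat equation, since $v_t-\Delta v=e^u(u_t-\Delta u-|\nabla u|^2)$, and no singularity forms. For the fourth-order problem with $|\nabla u|^p$ and $p>2$, a result of Bellout et al., as described in \cite{CT}, gives finite-time blow-up for special large data, and the blow-up occurs in the $L^\infty$ norm. For $p=2$ and $\Delta^2$ neither the maximum principle nor the exponential substitution is available, but by analogy with the heat case one might guess global regularity. The answer is the opposite one.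

The reason is a boundary effect. Test functions for \eqref{eq:main} must vanish on $\partial\Omega$ together with their normal derivative, but their third normal derivative there is free. If it is large and has the right sign, the linear term makes the constant part of $u$ grow, at a rate as large as we wish, while the quadratic term pays for the deviation of $u$ from a constant. Increasing this rate in the course of time produces blow-up.

\subsection*{Notation}

Let $\nu$ be the outer normal, $\delta(x)=\operatorname{dist}(x,\partial\Omega)$, and $P=\mathcal H^{N-1}(\partial\Omega)$, so $P=2$ if $N=1$. Fix $r_0\in(0,1)$ such that $\delta$ is smooth on $\{x\in\overline\Omega:\delta<3r_0\}$, and let $d=h(\delta)$, where $h$ is smooth and nondecreasing, $h(s)=s$ for $s\le r_0$, and $h$ is constant for $s\ge2r_0$, with $h\le2r_0$. Thus $d\in C^\infty(\overline\Omega)$ is positive in $\Omega$ and comparable to $\delta$; on $\{d<r_0\}$ we have $d=\delta$ and $|\nabla d|=1$; and $\nu=-\nabla d$ on $\partial\Omega$. Put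
\[
A=\int_\Omega d^2\,dx,\qquad m(w)=\frac1A\int_\Omega w\,d^2\,dx .
\]
Let $\eta\in C^\infty([0,\infty))$ with $0\le\eta\le1$, $\eta=1$ on $[0,1]$, $\eta=0$ on $[2,\infty)$. For $0<\varepsilon\le\varepsilon_0:=r_0/2$ let
\begin{equation}\label{eq:phi}
\varphi_\varepsilon=d^2+\varepsilon^{-1}d^3\,\eta(d/\varepsilon)\in C^\infty(\overline\Omega).
\end{equation}
The letter $C$ denotes constants that depend only on $\Omega,h,\eta$ (and, in Sections \ref{sec:p} and \ref{sec:one}, on $p$ and $\beta$); it may change from line to line but never depends on $u$, $t$ or $\varepsilon$. Integrals without a domain are over $\Omega$ with respect to $dx$.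

\begin{theorem}\label{thm:quad}
There are constants $\kappa,\sigma>0$ and $\varepsilon_1\in(0,\varepsilon_0]$, depending only on $\Omega$ (and the fixed $h,\eta$), such that if for some $\varepsilon_*\in(0,\varepsilon_1]$
\begin{equation}\label{eq:large}
\int_\Omega u_0\,\varphi_{\varepsilon_*}\,dx>\kappa\,\varepsilon_*^{-2},
\end{equation}
then the solution of \eqref{eq:main} satisfies $T^*\le\varepsilon_*/\sigma<\infty$. In particular:
\begin{enumerate}
\item[(i)] if $\psi\in C_c^\infty(\Omega)$ and $\int\psi\,d^2>0$ (for example $0\le\psi\not\equiv0$), then $u_0=\lambda\psi$ has $T^*<\infty$ for all large $\lambda$;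
\item[(ii)] if $0\le u_0\in C_c^\infty(\Omega)$ and $M:=\int u_0\,d^2>\kappa\varepsilon_1^{-2}$, then $T^*\le\dfrac{\sqrt\kappa}{\sigma}M^{-1/2}$.
\end{enumerate}
Hence global regularity fails for every $N\ge1$ and every smooth bounded $\Omega$.
\end{theorem}

The exponent in \eqref{eq:large} is the one suggested by scaling: the equation in \eqref{eq:main} is invariant under $u\mapsto\mu^2u(\mu x,\mu^4t)$, so the length $\varepsilon$ corresponds to the height $\varepsilon^{-2}$.

Now let $\beta\in\mathbb R$, $p\ge1$, $L=\Delta^2+\beta\Delta$, and consider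
\begin{equation}\label{eq:p}
u_t+\Delta^2u+\beta\Delta u=|\nabla u|^p,\qquad u=\nabla u=0\ \text{on }\partial\Omega,\qquad u(0)=u_0 .
\end{equation}
For $u_0\in L^1(\Omega)$ and $T\in(0,\infty]$, a \emph{very weak solution on $[0,T)$} is a function $u\in L^p_{loc}([0,T);W^{1,p}(\Omega))$ such that
\begin{equation}\label{eq:vw}
-\int_\Omega u_0\,\psi(0)-\int_0^T\!\!\int_\Omega u\,\psi_t+\int_0^T\!\!\int_\Omega u\,L\psi=\int_0^T\!\!\int_\Omega|\nabla u|^p\psi
\end{equation}
for all $\psi\in C^\infty(\overline\Omega\times[0,T))$ that vanish for $t$ near $T$ and satisfy $\psi=\partial_\nu\psi=0$ on $\partial\Omega$. By Green's formula, classical solutions are very weak solutions. The clamped condition enters only through the test functions.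

For $p>1$ put $p'=\frac p{p-1}$, $q=\min(p,2)$ and
\begin{equation}\label{eq:gamma}
\gamma=\frac{3p'}q-1=\begin{cases}\dfrac{4-p}{p-1},&1<p\le2,\\[3mm]\dfrac{3p'}2-1,&p\ge2 .\end{cases}
\end{equation}
Then $\gamma>0$. At $p=2$ we have $\gamma=2$.

\begin{theorem}\label{thm:p}
\textup{(a)} Let $p>1$, $\beta\in\mathbb R$, $N\ge1$. There are $\kappa,\sigma,\varepsilon_1>0$, depending only on $\Omega,p,\beta$ (and the fixed $h,\eta$), and functions $\Phi_\varepsilon\in C^\infty(\overline\Omega)$, $0<\varepsilon\le\varepsilon_1$, with $\frac12d^2\le\Phi_\varepsilon\le6d^2$ and $\Phi_\varepsilon\to\rho$ uniformly as $\varepsilon\to0$, where $\frac12d^2\le\rho\le\frac32d^2$, such that: if $u_0\in L^1(\Omega)$ and $\int u_0\Phi_{\varepsilon_*}>\kappa\varepsilon_*^{-\gamma}$ for some $\varepsilon_*\in(0,\varepsilon_1]$, then \eqref{eq:p} has no very weak solution on $[0,T)$ for any $T>\varepsilon_*/\sigma$. In particular this applies to $u_0=\lambda\psi$ with $0\le\psi\in C_c^\infty(\Omega)$, $\psi\not\equiv0$ and $\lambda$ large, and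 the existence time is then at most $C\lambda^{-1/\gamma}$ with $C=C(\Omega,p,\beta,\psi)$.

\textup{(b)} If $p=1$, then for every $u_0\in H^2_0(\Omega)$ problem \eqref{eq:p} has a global strong solution, $u\in H^1(0,T;L^2)\cap L^2(0,T;H^4\cap H^2_0)$ for all $T<\infty$.
\end{theorem}

Thus, among $p\ge1$, global existence fails for some data in $C_c^\infty(\Omega)$ exactly when $p>1$: for $p>1$ it fails even for very weak solutions, while for $p=1$ there are global strong solutions. For the clamped problem the value $p=2$ is not a threshold, in any dimension. With $p=2$ and $\beta>0$, part (a) gives blow-up for the clamped Kuramoto--Sivashinsky equation.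

Section \ref{sec:interval} shows the mechanism on an interval. Section \ref{sec:tools} contains the two tools, a weighted Poincar\'e--Hardy inequality and a barrier lemma. Theorem \ref{thm:quad} is proved in Section \ref{sec:quad}, Theorem \ref{thm:p} in Sections \ref{sec:p} and \ref{sec:one}.

\section{The mechanism on an interval}\label{sec:interval}

This section is an informal guide to the proof of Theorem \ref{thm:quad}. Let $\Omega=(0,1)$, and let $\varphi\ge0$, $\varphi\not\equiv0$, be smooth with $\varphi=\varphi'=0$ at both ends. The derivatives $u_{xx}$ and $u_{xxx}$ are unknown at the ends, but they are multiplied by $\varphi'$ and $\varphi$, so integration by parts gives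
\begin{equation}\label{eq:1d}
\frac{d}{dt}\int_0^1u\varphi=\int_0^1u_x^2\,\varphi-\int_0^1u\,\varphi'''' .
\end{equation}
A natural plan would be to bound the quadratic term from below by a superlinear function of $y=\int u\varphi$. This is impossible.

\smallskip
\noindent\emph{Plateaus.} Let $S$ be smooth and nondecreasing on $[0,\infty)$, zero near $0$ and equal to $1$ on $[1,\infty)$, and let $u=c\,S(d/\ell)$ with $\ell$ small: a plateau of height $c$ with boundary layers of width $\ell$. Since $\varphi\le Cd^2$,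
\[
\int_0^1u_x^2\varphi\le\frac{2C c^2}{\ell^2}\int_0^\ell S'(x/\ell)^2x^2\,dx=2Cc^2\,\ell\int_0^1S'(s)^2s^2\,ds\longrightarrow0\quad(\ell\to0),
\]
while $y\to c\int\varphi$. The weight $d^2$ is so small at the boundary that the quadratic term does not see that $u$ vanishes there; it can control only the deviation of $u$ from a constant. What happens to the constant itself is decided by the linear term, which for $u\equiv c$ equals
\[
-c\int_0^1\varphi''''=c\,\bigl(\varphi'''(0)-\varphi'''(1)\bigr).
\]

\smallskip
\noindent\emph{Choosing the sign.} Let $c>0$. The obvious test functions give the wrong sign. For $\varphi=x^2(1-x)^2$ we get $-24c$. For a clamped eigenfunction $\varphi''''=\mu\varphi$ with $\int\varphi>0$ we get $-\mu c\int\varphi<0$, because $\mu\int\varphi^2=\int\varphi''^2>0$. But the third derivative at the ends is at our disposal. For the function \eqref{eq:phi}, equal to $x^2+x^3/\varepsilon$ near $0$ and to $(1-x)^2+(1-x)^3/\varepsilon$ near $1$, we have $\varphi_\varepsilon'''(0)=6/\varepsilon$, $\varphi_\varepsilon'''(1)=-6/\varepsilon$,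 hence
\[
-c\int_0^1\varphi_\varepsilon''''=\frac{12\,c}{\varepsilon}.
\]
Plateaus now \emph{grow}, at a rate that is as large as we wish.

\smallskip
\noindent\emph{The price.} For $w=u-u(\tfrac12)$ an integration by parts gives
\[
\int_0^{1/2}w^2\,dx=-2\int_0^{1/2}x\,w\,w_x\,dx\le2\Bigl(\int_0^{1/2}w^2\Bigr)^{1/2}\Bigl(\int_0^{1/2}x^2u_x^2\Bigr)^{1/2},
\]
the boundary terms vanishing at $0$ because of $x$ and at $\frac12$ because $w(\frac12)=0$. Arguing in the same way on $(\frac12,1)$ we find $\|w\|_{L^2}\le CD^{1/2}$ with $D=\int u_x^2d^2$. If $c=y/\int\varphi_\varepsilon$, then $c-u(\frac12)=\int w\varphi_\varepsilon/\int\varphi_\varepsilon$, so also $\|u-c\|_{L^2}\le CD^{1/2}$. Moreover $|\varphi_\varepsilon''''|\le C\varepsilon^{-2}$ on a set of measure at most $4\varepsilon$, and $\varphi_\varepsilon''''$ is bounded elsewhere, so $\|\varphi_\varepsilon''''\|_{L^2}\le C\varepsilon^{-3/2}$. Since $\varphi_\varepsilon\ge d^2$, \eqref{eq:1d} yields, for fixed $\varepsilon$,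
\begin{equation}\label{eq:1dineq}
y'\ \ge\ D-C\varepsilon^{-3/2}D^{1/2}+\frac{12c}\varepsilon\ \ge\ \frac{12c}{\varepsilon}-C\varepsilon^{-3}.
\end{equation}

\smallskip
\noindent\emph{Moving $\varepsilon$.} For fixed $\varepsilon$ this is only exponential growth once $y\gtrsim\varepsilon^{-2}$. But the larger $y$ becomes, the smaller an $\varepsilon$ we may afford, and the growth rate is $1/\varepsilon$. With $\varepsilon\sim y^{-1/2}$ one expects $y'\gtrsim y^{3/2}$, hence blow-up. To realize this, let $\varepsilon(t)=\varepsilon_*-\sigma t$. The extra term $-\sigma\int u\,\partial_\varepsilon\varphi_\varepsilon$ is harmless because $\partial_\varepsilon\varphi_\varepsilon$ is of size $\varepsilon$ and lives on the layer $d<2\varepsilon$. The equation $y'=a y/\varepsilon(t)$ has the solutions $\mathrm{const}\cdot\varepsilon(t)^{-a/\sigma}$, which for $\sigma<a/2$ outrun the threshold $\varepsilon(t)^{-2}$. So $y$ stays above $\kappa\,\varepsilon(t)^{-2}$, and this tends to infinity at $t=\varepsilon_*/\sigma$.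

\smallskip
The boundary is essential for this mechanism. On a torus, adding a constant to $u$ is a symmetry of the equation, so no growth can come from plateaus.

Three things remain to be supplied: a substitute for the elementary Hardy inequality in higher dimensions, the curvature contribution of $d^2$ to the boundary integral, and the detailed argument for the time-dependent $\varepsilon$.

\section{Two tools}\label{sec:tools}

\subsection{A weighted Poincar\'e--Hardy inequality}

We need to control $u$ minus a mean by $\int|\nabla u|^qd^2$. For $p=2$ only $q=2$ is used; the case $1<q<2$ serves in Section \ref{sec:p}. The weight on the left is the one that matches $d^2$ under scaling in the layer.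

\begin{lemma}\label{lem:hardy}
Let $1<q\le2$. For all $w\in W^{1,q}(\Omega)$,
\begin{equation}\label{eq:hardy}
\int_\Omega|w-m(w)|^q\,d^{2-q}\,dx\le C\int_\Omega|\nabla w|^q\,d^2\,dx ,
\end{equation}
with $C$ depending also on $q$. Moreover, for measurable $v$,
\begin{equation}\label{eq:holder}
\int_\Omega|v|\,d^2\,dx\le C\Bigl(\int_\Omega|v|^qd^{2-q}\,dx\Bigr)^{1/q}.
\end{equation}
\end{lemma}

\begin{proof}
With $q'=\frac q{q-1}$ we have $d^2=d^{(2-q)/q}\,d^{3-2/q}$. H\"older's inequality gives \eqref{eq:holder} with the constant $\bigl(\int d^{(3-2/q)q'}\bigr)^{1/q'}$, which is finite since $3-2/q>0$. Since $2-q\ge0$, both sides of \eqref{eq:hardy} are continuous on $W^{1,q}(\Omega)$, so by density we may take $w\in C^1(\overline\Omega)$.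

\emph{Hardy estimate near the boundary.} Choose $r_1<r_0$ with $d|\Delta d|\le\frac12$ on $\{d\le r_1\}$. Put $\chi=\eta(2d/r_1)$, which is supported in $\{d\le r_1\}$, and $K=\{r_1/2\le d\le r_1\}$, a compact subset of $\Omega$ containing the support of $\nabla\chi$. On $\operatorname{supp}\chi$, because $|\nabla d|=1$ and $3-q\ge1$,
\[
\nabla\cdot(d^{3-q}\nabla d)=d^{2-q}\bigl((3-q)+d\,\Delta d\bigr)\ge\tfrac12\,d^{2-q}.
\]
The field $d^{3-q}\nabla d$ is $C^1$ up to $\partial\Omega$ and vanishes there, and $|w|^q$ is $C^1$ since $q>1$. The divergence theorem gives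
\[
\tfrac12\int\chi|w|^qd^{2-q}\le-\int d^{3-q}\,\nabla d\cdot\nabla(\chi|w|^q)\le q\int\chi|w|^{q-1}|\nabla w|\,d^{3-q}+C\int_K|w|^q .
\]
Write $d^{3-q}=d^{(2-q)(q-1)/q}\,d^{2/q}$. Since $q'(q-1)=q$, Young's inequality applied to the factors $|w|^{q-1}d^{(2-q)(q-1)/q}$ and $|\nabla w|d^{2/q}$ bounds the first term on the right by $\frac14\int\chi|w|^qd^{2-q}+C\int|\nabla w|^qd^2$. Hence
\begin{equation}\label{eq:nearbdry}
\int\chi|w|^qd^{2-q}\le C\Bigl(\int|\nabla w|^qd^2+\int_K|w|^q\Bigr).
\end{equation}

\emph{Compactness.} If \eqref{eq:hardy} fails, there are $w_n\in C^1(\overline\Omega)$ with $m(w_n)=0$, $\int|w_n|^qd^{2-q}=1$ and $\int|\nabla w_n|^qd^2\to0$. On compact subsets of $\Omega$ the weights are bounded above and below by positive constants, so $(w_n)$ is bounded in $W^{1,q}_{loc}(\Omega)$. By Rellich's theorem a subsequence converges in $L^q_{loc}(\Omega)$ to some $w$ with $\nabla w=0$, and $w\equiv k$ is constant because $\Omega$ is connected. Apply \eqref{eq:nearbdry} to $w_n-k$: both terms on the right tend to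 $0$, so $\int\chi|w_n-k|^qd^{2-q}\to0$. The set $\{\chi<1\}$ is contained in $\{d\ge r_1/2\}$, a compact subset of $\Omega$, on which we have convergence in $L^q$. Therefore $\int|w_n-k|^qd^{2-q}\to0$. By \eqref{eq:holder} applied to $w_n-k$, $0=m(w_n)\to k$. So $k=0$, and $\int|w_n|^qd^{2-q}\to0$ contradicts the normalization.
\end{proof}

\subsection{The barrier}

The next lemma is the ordinary differential inequality behind the moving test function. The first term on the right of \eqref{eq:ode} is the growth of plateaus, the second is the price in \eqref{eq:1dineq}.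

\begin{lemma}\label{lem:barrier}
Let $a,C_2,\gamma,\varepsilon_*>0$, $\kappa=2C_2/a$ and $0<\sigma\le a/(4\gamma)$. Put $\varepsilon(t)=\varepsilon_*-\sigma t$ and let $0<\tau\le\varepsilon_*/\sigma$. Let $y$ be locally absolutely continuous on $[0,\tau)$ and suppose that for almost every $t$ with $y(t)\ge0$
\begin{equation}\label{eq:ode}
y'\ge\frac{a\,y-C_2\,\varepsilon(t)^{-\gamma}}{\varepsilon(t)} .
\end{equation}
If $y(0)>\kappa\varepsilon_*^{-\gamma}$, then $y(t)>\kappa\,\varepsilon(t)^{-\gamma}$ for all $t\in[0,\tau)$.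
\end{lemma}

\begin{proof}
Let $f=y-\kappa\varepsilon^{-\gamma}$, so $f$ is continuous and $f(0)>0$. Suppose $f$ has a zero, and let $t_0$ be the first one. On $[0,t_0]$ we have $y\ge\kappa\varepsilon^{-\gamma}>0$. Since $(\kappa\varepsilon^{-\gamma})'=\gamma\sigma\kappa\,\varepsilon^{-\gamma-1}$, \eqref{eq:ode} gives almost everywhere on $[0,t_0]$
\[
f'\ge(a\kappa-C_2-\gamma\sigma\kappa)\,\varepsilon^{-\gamma-1}\ge\Bigl(\frac{a\kappa}2-\frac{a\kappa}4\Bigr)\varepsilon^{-\gamma-1}>0 .
\]
Hence $f(t_0)\ge f(0)>0$, a contradiction.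
\end{proof}

\section{The quadratic equation: proof of Theorem \ref{thm:quad}}\label{sec:quad}

\begin{lemma}\label{lem:phi}
For $0<\varepsilon\le\varepsilon_0$:
\begin{enumerate}
\item[(i)] $d^2\le\varphi_\varepsilon\le3d^2$, and $\varphi_\varepsilon=\partial_\nu\varphi_\varepsilon=0$ on $\partial\Omega$;
\item[(ii)] $\displaystyle\int_\Omega\Delta^2\varphi_\varepsilon=-\frac{6P}\varepsilon-2\int_{\partial\Omega}\Delta d$;
\item[(iii)] $\|\Delta^2\varphi_\varepsilon\|_{L^2}\le C\varepsilon^{-3/2}$;
\item[(iv)] $|\partial_\varepsilon\varphi_\varepsilon|\le C\varepsilon\,\mathbf 1_{\{d<2\varepsilon\}}$, so $\int|\partial_\varepsilon\varphi_\varepsilon|\le C\varepsilon^2$ and $\|\partial_\varepsilon\varphi_\varepsilon\|_{L^2}\le C\varepsilon^{3/2}$.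
\end{enumerate}
\end{lemma}

\begin{proof}
Recall that $2\varepsilon\le r_0$, so $|\nabla d|=1$ on $\{d<2\varepsilon\}$, and that this set has measure at most $C\varepsilon$.

(i) We have $\varphi_\varepsilon=d^2\bigl(1+(d/\varepsilon)\eta(d/\varepsilon)\bigr)$, and $0\le s\,\eta(s)\le2$. The second factor is smooth, so $\varphi_\varepsilon$ vanishes on $\partial\Omega$ together with its gradient.

(ii) By the divergence theorem $\int\Delta^2\varphi_\varepsilon=\int_{\partial\Omega}\partial_\nu\Delta\varphi_\varepsilon$. For $d<\varepsilon$ we have $\varphi_\varepsilon=d^2+d^3/\varepsilon$, hence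
\[
\Delta\varphi_\varepsilon=2+2d\,\Delta d+\frac{6d}\varepsilon+\frac{3d^2\Delta d}\varepsilon .
\]
On $\partial\Omega$ this gives $\partial_\nu\Delta\varphi_\varepsilon=-\nabla d\cdot\nabla\Delta\varphi_\varepsilon=-2\Delta d-6/\varepsilon$.

(iii) $\Delta^2(d^2)$ is bounded. The other part of $\varphi_\varepsilon$ is $\varepsilon^2G(d/\varepsilon)$ with $G(s)=s^3\eta(s)$. It is supported in $\{d\le2\varepsilon\}$, and by the chain rule its derivatives of order $k\le4$ are $O(\varepsilon^{2-k})$, because $d$ has bounded derivatives and $\varepsilon\le1$. Therefore $\int|\Delta^2\varphi_\varepsilon|^2\le C(1+\varepsilon\cdot\varepsilon^{-4})\le C\varepsilon^{-3}$.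

(iv) $\partial_\varepsilon\varphi_\varepsilon=-\varepsilon^{-2}d^3\eta(d/\varepsilon)-\varepsilon^{-3}d^4\eta'(d/\varepsilon)$, which vanishes for $d\ge2\varepsilon$ and is at most $C\varepsilon$ in absolute value for $d<2\varepsilon$.
\end{proof}

The boundary integral of $\Delta d$ in (ii) comes from $d^2$ alone. Its sign depends on the domain (for a ball of radius $r$, $\Delta d=-(N-1)/r$ on $\partial\Omega$, which is unfavorable if $N\ge2$), but for small $\varepsilon$ it is dominated by the cubic part.

\begin{proof}[Proof of Theorem \ref{thm:quad}]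
Let $0<\sigma\le1$, to be fixed below, $\varepsilon_*\in(0,\varepsilon_1]$ with $\varepsilon_1$ to be fixed below, $\varepsilon=\varepsilon(t)=\varepsilon_*-\sigma t$ and $T_1=\varepsilon_*/\sigma$. For $0\le t<\min(T^*,T_1)$ put
\[
y(t)=\int u\,\varphi_{\varepsilon(t)},\qquad A_\varepsilon=\int\varphi_\varepsilon\in[A,3A],\qquad c(t)=\frac{y(t)}{A_{\varepsilon(t)}},\qquad D(t)=\int|\nabla u|^2d^2 .
\]

\emph{Step 1: the deviation from the plateau.} By Lemma \ref{lem:hardy} with $q=2$, $\|u-m(u)\|_{L^2}\le CD^{1/2}$. Moreover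
$|c-m(u)|=A_\varepsilon^{-1}\bigl|\int(u-m(u))\varphi_\varepsilon\bigr|\le C\|u-m(u)\|_{L^2}$. Hence
\begin{equation}\label{eq:dev}
\|u-c\|_{L^2}\le CD^{1/2}.
\end{equation}

\emph{Step 2: the differential inequality.} Green's formula
\[
\int(\varphi\,\Delta^2u-u\,\Delta^2\varphi)=\int_{\partial\Omega}\bigl(\varphi\,\partial_\nu\Delta u-\partial_\nu\varphi\,\Delta u+\Delta\varphi\,\partial_\nu u-u\,\partial_\nu\Delta\varphi\bigr)
\]
has no boundary terms for $\varphi=\varphi_\varepsilon$: the first two vanish by Lemma \ref{lem:phi}(i), the last two by the clamped conditions. Since $\varepsilon'=-\sigma$,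
\[
y'=\int|\nabla u|^2\varphi_\varepsilon-\int u\,\Delta^2\varphi_\varepsilon-\sigma\int u\,\partial_\varepsilon\varphi_\varepsilon .
\]
The first term is at least $D$, since $\varphi_\varepsilon\ge d^2$. Write $u=c+(u-c)$ in the last two integrals. The deviation is estimated by \eqref{eq:dev} and the $L^2$ bounds of Lemma \ref{lem:phi}, the constant by (ii) and the $L^1$ bound in (iv). Let $y\ge0$, so that $c\ge0$. Since $\sigma,\varepsilon\le1$,
\[
y'\ge D-CD^{1/2}\varepsilon^{-3/2}-CD^{1/2}\varepsilon^{3/2}+c\Bigl(\frac{6P}\varepsilon-C-C\varepsilon^2\Bigr).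
\]
Choose $\varepsilon_1\le\varepsilon_0$ so small that the last bracket is at least $3P/\varepsilon$ for $\varepsilon\le\varepsilon_1$. Using $D-2CD^{1/2}\varepsilon^{-3/2}\ge-C^2\varepsilon^{-3}$ and $c\ge y/(3A)$ we obtain a constant $C_2>0$, independent of $\sigma\in(0,1]$, with
\[
y'\ge\frac{a\,y-C_2\,\varepsilon^{-2}}\varepsilon\qquad\text{whenever }y\ge0,\qquad a:=\frac PA .
\]

\emph{Step 3: conclusion.} Let $\kappa=2C_2/a$ and $\sigma=\min(1,a/8)$. Under \eqref{eq:large}, Lemma \ref{lem:barrier} with $\gamma=2$ and $\tau=\min(T^*,T_1)$ gives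
\[
\int u(t)\,\varphi_{\varepsilon(t)}>\kappa\,(\varepsilon_*-\sigma t)^{-2}\qquad\text{on }[0,\min(T^*,T_1)).
\]
If $T^*>T_1$, then $u$ is bounded on $\overline\Omega\times[0,T_1]$, and the left side is at most $3A\sup|u|$ while the right side tends to $\infty$ as $t\to T_1$. This is impossible. Hence $T^*\le T_1=\varepsilon_*/\sigma$.

\emph{Consequences.} Since $0\le\varphi_\varepsilon-d^2\le\varepsilon^{-1}(2\varepsilon)^3=8\varepsilon^2$, $\varphi_\varepsilon\to d^2$ uniformly as $\varepsilon\to0$. If $\int\psi d^2>0$, fix $\varepsilon_*\le\varepsilon_1$ with $\int\psi\varphi_{\varepsilon_*}>0$; then $\lambda\psi$ satisfies \eqref{eq:large} for $\lambda$ large, which proves (i). If $u_0\ge0$, then $\int u_0\varphi_{\varepsilon_*}\ge M$, so \eqref{eq:large} holds for every $\varepsilon_*\in(\sqrt{\kappa/M},\varepsilon_1]$, an interval that is not empty if $M>\kappa\varepsilon_1^{-2}$. Letting $\varepsilon_*\downarrow\sqrt{\kappa/M}$ gives (ii).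
\end{proof}

For $0\le\psi\in C_c^\infty(\Omega)$, $\psi\not\equiv0$, part (ii) gives $T^*\le C\lambda^{-1/2}$ for $u_0=\lambda\psi$ and $\lambda$ large, with $C$ depending on $\psi$. The proof bounds $T^*$ from above; it does not say which norms of $u$ become infinite at $T^*$.

\section{All powers $p>1$: proof of Theorem \ref{thm:p}(a)}\label{sec:p}

Two points are new. First, if $p<2$, the nonlinear term controls the deviation of $u$ from a constant only in the norm of Lemma \ref{lem:hardy} with $q=p$, whose weight $d^{2-q}$ vanishes on $\partial\Omega$. The dual norm of $L\varphi_\varepsilon$ then contains the factor $d^{-(2-q)/(q-1)}$, which is not integrable for $q\le\frac32$, while in general $L\varphi_\varepsilon\ne0$ on $\partial\Omega$: for example, $\Delta^2(d^3)=12\Delta d$ there. So we correct the test function to make $L\Phi_\varepsilon$ vanish on $\partial\Omega$. (If $p>2$, no new inequality is needed, since H\"older's inequality leads back to $q=2$.) Second, very weak solutions need not be bounded, so the final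 contradiction has to come from integrability in time.

\subsection{Corrected test functions}

For $b\in C^\infty(\overline\Omega)$, near $\partial\Omega$ we have $\Delta(bd^4)=12b\,d^2+d^3g$ with $g$ smooth, so $\Delta^2(bd^4)=24b$ and $\Delta(bd^4)=0$ on $\partial\Omega$, that is,
\begin{equation}\label{eq:corr}
L(bd^4)=24\,b\quad\text{on }\partial\Omega .
\end{equation}
This suggests
\[
\rho=d^2-\tfrac1{24}\,\eta(d/s)\,L(d^2)\,d^4,\qquad R=d^3-\tfrac1{24}\,L(d^3)\,d^4,\qquad\Phi_\varepsilon=\rho+\varepsilon^{-1}R\,\eta(d/\varepsilon),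
\]
with a fixed small $s>0$. On the support of $\eta(d/s)$ the correction in $\rho$ is at most $Cs^2d^2$, so for $s$ small enough, depending only on $\Omega,\beta$ (and $h,\eta$), $\frac12d^2\le\rho\le\frac32d^2$. Let $\varepsilon_1\le\varepsilon_0$ be such that $0\le R\le2d^3$ on $\{d<2\varepsilon_1\}$. By \eqref{eq:corr}, $L\rho=LR=0$ on $\partial\Omega$.

\begin{lemma}\label{lem:Phi}
For $0<\varepsilon\le\varepsilon_1$:
\begin{enumerate}
\item[(i)] $\frac12d^2\le\Phi_\varepsilon\le6d^2$, and $\Phi_\varepsilon=\partial_\nu\Phi_\varepsilon=0$ on $\partial\Omega$;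
\item[(ii)] $\displaystyle\int_\Omega L\Phi_\varepsilon=-\frac{6P}\varepsilon-2\int_{\partial\Omega}\Delta d$;
\item[(iii)] $|L\Phi_\varepsilon|\le C\bigl(d+\varepsilon^{-3}d\,\mathbf 1_{\{d<2\varepsilon\}}\bigr)$;
\item[(iv)] $|\partial_\varepsilon\Phi_\varepsilon|\le C\varepsilon^{-2}d^3\,\mathbf 1_{\{d<2\varepsilon\}}\le Cd\,\mathbf 1_{\{d<2\varepsilon\}}$, so $\int|\partial_\varepsilon\Phi_\varepsilon|\le C\varepsilon^2$; also $\|\Phi_\varepsilon-\rho\|_\infty\le C\varepsilon^2$.
\end{enumerate}
\end{lemma}

\begin{proof}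
(i) For $d<2\varepsilon$ we have $0\le\varepsilon^{-1}R\le2\varepsilon^{-1}d^3\le4d^2$. Add the bounds for $\rho$. The boundary values vanish because $\Phi_\varepsilon$ is $d^2$ times a smooth function.

(ii) First, $\int\Delta\Phi_\varepsilon=\int_{\partial\Omega}\partial_\nu\Phi_\varepsilon=0$, so $\int L\Phi_\varepsilon=\int_{\partial\Omega}\partial_\nu\Delta\Phi_\varepsilon$. Near $\partial\Omega$, $\Phi_\varepsilon=d^2+d^3/\varepsilon+g\,d^4$ with $g$ smooth (depending on $\varepsilon$), and $\partial_\nu\Delta(gd^4)=0$ on $\partial\Omega$ because all third derivatives of $gd^4$ vanish there. The computation of Lemma \ref{lem:phi}(ii) applies to the rest.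

(iii) A function in $C^1(\overline\Omega)$ that vanishes on $\partial\Omega$ is $O(d)$. This gives $|L\rho|\le Cd$ everywhere, and on $\{d<\varepsilon\}$, where $\eta(d/\varepsilon)=1$, it gives $\varepsilon^{-1}|LR|\le C\varepsilon^{-1}d\le C\varepsilon^{-3}d$. On $\{\varepsilon\le d<2\varepsilon\}$ the derivatives of $R$ of order $j\le3$ are $O(\varepsilon^{3-j})$, those of order $4$ are $O(1)$, and those of $\eta(d/\varepsilon)$ of order $j$ are $O(\varepsilon^{-j})$. By Leibniz' rule the fourth derivatives of $R\,\eta(d/\varepsilon)$ are $O(\varepsilon^{-1})$ and the second ones are $O(\varepsilon)$. So $|L(\varepsilon^{-1}R\,\eta(d/\varepsilon))|\le C\varepsilon^{-2}\le C\varepsilon^{-3}d$. For $d\ge2\varepsilon$ we have $\Phi_\varepsilon=\rho$ and, by continuity of the derivatives, $L\Phi_\varepsilon=L\rho$.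

(iv) $\partial_\varepsilon\Phi_\varepsilon=-\varepsilon^{-2}R\,\eta(d/\varepsilon)-\varepsilon^{-3}R\,d\,\eta'(d/\varepsilon)$, where $|R|\le2d^3$ and $d/\varepsilon<2$ on $\{d<2\varepsilon\}$. The integral is at most $C\varepsilon^{-2}\cdot\varepsilon^3\cdot\varepsilon$. Finally $|\varepsilon^{-1}R\,\eta(d/\varepsilon)|\le2\varepsilon^{-1}(2\varepsilon)^3$.
\end{proof}

\subsection{Estimates at a fixed time}

Let $u\in W^{1,p}(\Omega)\subset W^{1,q}(\Omega)$ and put
\[
X=\Bigl(\int|\nabla u|^qd^2\Bigr)^{1/q},\qquad y=\int u\,\Phi_\varepsilon,\qquad c=\frac y{\int\Phi_\varepsilon},\qquad w=u-c .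
\]

\emph{Deviation.} Since $\Phi_\varepsilon\le6d^2$ and $\int\Phi_\varepsilon\ge A/2$, we have $|c-m(u)|\le C\int|u-m(u)|\,d^2$. With \eqref{eq:hardy} and \eqref{eq:holder} this gives
\[
\Bigl(\int|w|^qd^{2-q}\Bigr)^{1/q}\le CX .
\]

\emph{Linear terms.} By H\"older's inequality
\[
\int|w||L\Phi_\varepsilon|\le CX\Bigl(\int|L\Phi_\varepsilon|^{q'}d^{-(2-q)q'/q}\Bigr)^{1/q'} .
\]
By Lemma \ref{lem:Phi}(iii), and because $q'-\frac{(2-q)q'}q=\frac{2(q-1)q'}q=2$,
\begin{equation}\label{eq:lin}
\int|w||L\Phi_\varepsilon|\le CX\Bigl(\int d^2+\varepsilon^{-3q'}\!\!\int_{\{d<2\varepsilon\}}\!\!d^2\Bigr)^{1/q'}\le CX\,\varepsilon^{-3(q'-1)/q'}=CX\,\varepsilon^{-3/q},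
\end{equation}
where we used $\int_{\{d<2\varepsilon\}}d^2\le C\varepsilon^3$ and $\varepsilon\le1$. In the same way Lemma \ref{lem:Phi}(iv) gives
\begin{equation}\label{eq:drift}
\int|w||\partial_\varepsilon\Phi_\varepsilon|\le CX\Bigl(\int_{\{d<2\varepsilon\}}d^2\Bigr)^{1/q'}\le CX .
\end{equation}

\emph{Nonlinear term.} By H\"older's inequality for the measure $d^2dx$ of total mass $A$,
\begin{equation}\label{eq:nl}
\int|\nabla u|^p\Phi_\varepsilon\ge\tfrac12\int|\nabla u|^pd^2\ge c_0X^p,\qquad c_0=\tfrac12A^{1-p/q}>0 .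
\end{equation}

\subsection{Conclusion}

Let $0<\sigma\le1$ and $\varepsilon_*\in(0,\varepsilon_1]$, and suppose that $u$ is a very weak solution on $[0,T)$ with $T>T_1:=\varepsilon_*/\sigma$. Let $\varepsilon=\varepsilon(t)=\varepsilon_*-\sigma t$ and $y(t)=\int u(t)\Phi_{\varepsilon(t)}$.

\emph{The equation for $y$.} For $\xi\in C_c^\infty([0,T_1))$ the function $\psi=\xi(t)\Phi_{\varepsilon(t)}(x)$, extended by zero, is admissible in \eqref{eq:vw}. Since $\psi_t=\xi'\Phi_\varepsilon-\sigma\xi\,\partial_\varepsilon\Phi_\varepsilon$, we obtain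
\[
-\int_0^{T_1}\xi'y\,dt=\xi(0)\int u_0\Phi_{\varepsilon_*}+\int_0^{T_1}\xi\,g\,dt,\qquad g=\int|\nabla u|^p\Phi_\varepsilon-\int u\,L\Phi_\varepsilon-\sigma\int u\,\partial_\varepsilon\Phi_\varepsilon ,
\]
and $g\in L^1_{loc}([0,T_1))$. With $Y(t)=\int u_0\Phi_{\varepsilon_*}+\int_0^tg$ this says $\int\xi'(y-Y)=0$. Every $\zeta\in C_c^\infty([0,T_1))$ is of the form $\xi'$ with $\xi(t)=-\int_t^{T_1}\zeta\in C_c^\infty([0,T_1))$. So $y=Y$ almost everywhere: $y$ has a locally absolutely continuous representative on $[0,T_1)$ with $y(0)=\int u_0\Phi_{\varepsilon_*}$ and $y'=g$ a.e.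

\emph{The differential inequality.} At times with $y\ge0$, write $u=c+w$ in the linear terms of $g$; here $c\ge0$. By Lemma \ref{lem:Phi}(ii),(iv), \eqref{eq:lin}, \eqref{eq:drift} and \eqref{eq:nl},
\[
y'\ge c_0X^p-CX\varepsilon^{-3/q}+c\Bigl(\frac{6P}\varepsilon-C\Bigr).
\]
Decrease $\varepsilon_1$ so that $\frac{6P}\varepsilon-C\ge\frac{3P}\varepsilon$ for $\varepsilon\le\varepsilon_1$. Young's inequality, which uses $p>1$, gives $CX\varepsilon^{-3/q}\le c_0X^p+C\varepsilon^{-3p'/q}$, and $3p'/q=\gamma+1$. With $c\ge y/(6A)$ we arrive at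
\[
y'\ge\frac{a\,y-C_2\,\varepsilon^{-\gamma}}\varepsilon\quad\text{a.e. where }y\ge0,\qquad a=\frac P{2A},
\]
with $C_2>0$ independent of $\sigma\in(0,1]$.

\emph{The contradiction.} Let $\kappa=2C_2/a$, $\sigma=\min(1,\frac a{4\gamma})$, and $\int u_0\Phi_{\varepsilon_*}>\kappa\varepsilon_*^{-\gamma}$. Lemma \ref{lem:barrier} with $\tau=T_1$ gives $y(t)>\kappa(\varepsilon_*-\sigma t)^{-\gamma}$ on $[0,T_1)$. On the other hand $|y|\le C\|u(t)\|_{L^1}$ for a.e.\ $t$, and $u\in L^p(0,T_1;W^{1,p}(\Omega))$ because $T_1<T$. So $y\in L^p(0,T_1)$. This is impossible if $\int_0^{T_1}(\varepsilon_*-\sigma t)^{-\gamma p}dt=\infty$, that is, if $\gamma p\ge1$. In fact $\gamma p>1$. For $1<p\le2$ we have $\gamma p=\frac{p(4-p)}{p-1}\ge4$, since $p(4-p)-4(p-1)=4-p^2\ge0$. For $p\ge2$ the identity $pp'=p+p'$ gives $\gamma p=\frac32(p+p')-p=\frac p2+\frac{3p'}2>1$. Hence no such solution exists.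

\emph{Data $\lambda\psi$.} If $0\le\psi\in C_c^\infty(\Omega)$, $\psi\not\equiv0$, then $\int\lambda\psi\,\Phi_\varepsilon\ge\frac\lambda2\int\psi d^2$. For $\lambda$ large every $\varepsilon_*\in\bigl((2\kappa/(\lambda\int\psi d^2))^{1/\gamma},\varepsilon_1\bigr]$ is admissible, and letting $\varepsilon_*$ decrease to the left end point bounds the existence time by $C\lambda^{-1/\gamma}$. This proves Theorem \ref{thm:p}(a). \qed

\begin{remark}
For $1<p\le2$ the exponent $\gamma=\frac{4-p}{p-1}$ is again the scaling exponent of $u_t+\Delta^2u=|\nabla u|^p$: equating $h\,\varepsilon^{-4}$ and $(h/\varepsilon)^p$ gives the height $h=\varepsilon^{-\gamma}$.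
\end{remark}

\section{The case $p=1$: proof of Theorem \ref{thm:p}(b)}\label{sec:one}

At $p=1$ the nonlinearity is globally Lipschitz from $H^1_0$ to $L^2$, so a fixed point argument gives a global solution at once. We write $\|\cdot\|$ for the norm of $L^2(\Omega)$.

\emph{The operator.} For $v\in H^2_0(\Omega)$ we have $\|\nabla v\|^2=-\int v\Delta v\le\|v\|\|\Delta v\|$. Hence for $k\ge1+\beta^2/2$
\[
\|\Delta v\|^2-\beta\|\nabla v\|^2+k\|v\|^2\ge\|\Delta v\|^2-|\beta|\|v\|\|\Delta v\|+k\|v\|^2\ge\tfrac12\|\Delta v\|^2+\|v\|^2 .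
\]
This closed form on $H_0^2$ defines a self-adjoint operator $\Lambda=L+k\ge1$ with $D(\Lambda^{1/2})=H^2_0$ and $\|\Delta v\|\le\sqrt2\,\|\Lambda^{1/2}v\|$. By elliptic regularity $D(\Lambda)=H^4\cap H^2_0$, and $\Lambda$ has compact resolvent. Since $\sup_{\mu>0}\mu^{1/2}e^{-t\mu}=(2et)^{-1/2}$, the spectral theorem gives
\[
\|\nabla e^{-t\Lambda}f\|\le\|e^{-t\Lambda}f\|^{1/2}\,\|\Delta e^{-t\Lambda}f\|^{1/2}\le Ct^{-1/4}\|f\|,\qquad\|e^{-t\Lambda}f\|\le\|f\| .
\]

\emph{Fixed point.} Equation \eqref{eq:p} with $p=1$ reads $u_t+\Lambda u=F(u)$ with $F(v)=|\nabla v|+kv$, and $F$ is globally Lipschitz from $H^1_0$ to $L^2$ with $F(0)=0$. Consider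
\[
(\mathcal T v)(t)=e^{-t\Lambda}u_0+\int_0^te^{-(t-\tau)\Lambda}F(v(\tau))\,d\tau
\]
on the space of $v\in C([0,\infty);H^1_0)$ with $\sup_te^{-\theta t}\|v(t)\|_{H^1}<\infty$, where $\theta>0$. The first term is continuous and bounded in $H^2_0$. The second, written as $\int_0^te^{-\tau\Lambda}F(v(t-\tau))\,d\tau$, is continuous in $H_0^1$ by dominated convergence, since $\tau^{-1/4}$ is integrable at $0$. Its exponentially weighted norm is finite, and the Lipschitz constant of $\mathcal T$ is at most
\[
C\int_0^\infty(1+\tau^{-1/4})\,e^{-\theta\tau}\,d\tau ,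
\]
which is less than $1$ for $\theta$ large. So $\mathcal T$ has a fixed point $u$.

\emph{Regularity.} Put $g=F(u)$, which belongs to $L^2(0,T;L^2)$ for every $T<\infty$. Let $\mu_j\ge1$ be the eigenvalues of $\Lambda$, and let $z_j$ and $g_j$ be the coefficients of $u$ and $g$ in an orthonormal basis of eigenfunctions. Then $z_j'+\mu_jz_j=g_j$. Multiplying by $\mu_jz_j$ gives $\frac{\mu_j}2(z_j^2)'+\mu_j^2z_j^2=\mu_jz_jg_j\le\frac12\mu_j^2z_j^2+\frac12g_j^2$, hence
\[
\int_0^T\mu_j^2z_j^2\,dt\le\mu_j\,z_j(0)^2+\int_0^Tg_j^2\,dt .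
\]
Summing over $j$ yields $\int_0^T\|\Lambda u\|^2dt\le\|\Lambda^{1/2}u_0\|^2+\int_0^T\|g\|^2dt<\infty$, since $u_0\in H^2_0=D(\Lambda^{1/2})$. Thus $u\in L^2(0,T;H^4\cap H^2_0)$, then $u_t=g-\Lambda u\in L^2(0,T;L^2)$, and \eqref{eq:p} holds a.e. This completes the proof of Theorem \ref{thm:p}. \qed

\begin{thebibliography}{9}
\bibitem{CT} Yanping Cao and Edriss S. Titi, \emph{Trivial Stationary Solutions to the Kuramoto--Sivashinsky and Certain Nonlinear Elliptic Equations}, arXiv:math/0603723 (2006).
\end{thebibliography}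

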